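# A weighted bilateral shift with all powers cyclic that is not weakly supercyclic

All vector spaces are over $\mathbb C$. We write $\mathbb Z_+$ for the non-negative integers and $\mathbb N$ for the positive integers.

## 1. The square of the shift on $\ell_2$

On sequences $u=(u_n)_{n\in\mathbb Z}$ let $(Su)_n=u_{n+1}$, and let $\delta_t$ be the sequence with a $1$ at position $t$ and $0$ elsewhere, so that $S\delta_t=\delta_{t-1}$. Take $x=\delta_0+2\delta_1$ in $\ell_2(\mathbb Z)$ and apply $S^2$ repeatedly:
$$x=\delta_0+2\delta_1,\qquad S^2x=\delta_{-2}+2\delta_{-1},\qquad S^4x=\delta_{-4}+2\delta_{-3},\ \dots$$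
The linear functional $h(u)=2u_0-u_1$ vanishes on all of these: on $x$ it gives $2\cdot1-2=0$, and the later vectors have zero coordinates at positions $0$ and $1$. So linear combinations of the $S^{2j}x$ stay in the closed hyperplane $\ker h$ and cannot be dense.

This was no accident of a short vector. Let $x\in\ell_2(\mathbb Z)$ be any nonzero vector, and put
$$h(u)=\sum_{n\in\mathbb Z}(-1)^n x_{1-n}u_n .\tag{1}$$
For $x=\delta_0+2\delta_1$ this is exactly $2u_0-u_1$. By Cauchy–Schwarz the series converges absolutely and $h$ is a bounded nonzero functional on $\ell_2$. For $j\ge 0$,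
$$h(S^{2j}x)=\sum_n(-1)^nx_{1-n}x_{n+2j}.$$
Substitute $n\mapsto 1-n-2j$. The product $x_{1-n}x_{n+2j}$ becomes $x_{n+2j}x_{1-n}$, the same product, while $(-1)^n$ becomes $(-1)^{1-n-2j}=-(-1)^n$. Hence $h(S^{2j}x)=-h(S^{2j}x)$, so $h(S^{2j}x)=0$. No vector $x$ has an $S^2$-orbit with dense linear span. The same argument works in $\ell_p$ for $1\le p\le2$, because $\ell_p\subset\ell_2$.

For $p>2$ the argument stops. The sequence $x_n=|n|^{-1/2}$ ($n\ne0$), $x_0=0$, lies in $\ell_p$ for every $p>2$, but a bounded functional on $\ell_p$ has its coefficients in $\ell_{p'}$ with $p'<2$, and $|n|^{-1/2}$ is not there. So (1) is no longer a bounded functional. These notes are about what becomes possible once this obstruction is gone.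

## 2. Cyclicity, weak supercyclicity, and the theorem

**Definition (weighted bilateral shift).** Let $w=(w_n)_{n\in\mathbb Z}\in\ell_\infty(\mathbb Z)$ and $1\le p\le\infty$. Then $T_{w,p}$ is the bounded operator on $\ell_p(\mathbb Z)$ if $p<\infty$, or on $c_0(\mathbb Z)$ if $p=\infty$, given on the canonical basis by $T_{w,p}e_n=w_ne_{n-1}$. If $w_n\neq0$ for every $n$, it is called the weighted bilateral shift with weight sequence $w$.

**Definition (three kinds of dense orbit).** A bounded operator $T$ on a Banach space $\mathcal B$ is *cyclic* if for some $x\in\mathcal B$ the span of $\{T^nx:n\in\mathbb Z_+\}$ is norm-dense. It is *supercyclic* if for some $x$ the set $\{\lambda T^nx:\lambda\in\mathbb C,\ n\in\mathbb Z_+\}$ is norm-dense, and *weakly supercyclic* if for some $x$ this set is dense in the weak topology. The vector $x$ is then called cyclic, supercyclic or weakly supercyclic for $T$.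

Cyclicity can be lost when passing to a power. On $\mathbb C^2$ the operator $T=\mathrm{diag}(1,-1)$ is cyclic, since $x=(1,1)$ and $Tx=(1,-1)$ span, but $T^2$ is the identity and is not cyclic. This $T$ is not supercyclic, since $\{\lambda T^nx\}$ is a union of at most two lines.

The weak topology makes density much easier to achieve than the norm topology. In $\ell_2(\mathbb N)$ the set $\{\sqrt n\,e_n:n\ge1\}$ has $0$ in its weak closure although the norms tend to infinity. Indeed, given $y^1,\dots,y^m\in\ell_2$ and $\epsilon>0$, some $n$ satisfies $\sum_i|y^i_n|^2<\epsilon^2/n$, since otherwise $\sum_n\sum_i|y_n^i|^2\geq\epsilon^2\sum_n 1/n=\infty$; for this $n$ all $|\langle \sqrt n e_n,y^i\rangle|$ are below $\epsilon$. By contrast, $0$ is not in the weak closure of $\{n^2e_n\}$: the vector $y=(n^{-2})_n\in\ell_2$ pairs to $1$ with each $n^2e_n$. So the speed at which norms grow matters. We use this in Section 4.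

Two known facts give the background. We quote them without proof, and the proof of the theorem below does not use them.

**Fact 1.** If $T$ is weakly supercyclic, then every power $T^n$ is weakly supercyclic, and hence cyclic.

**Fact 2.** For a weighted bilateral shift $T=T_{w,p}$ with $1\le p\le2$, the following are equivalent: supercyclicity of $T$, weak supercyclicity of $T$, cyclicity of $T\oplus T$, cyclicity of $T^2$.

So for $p\le 2$, if just the square is cyclic, then $T$ is already supercyclic. The question, posed in Stanislav Shkarin, "A weighted bilateral shift with cyclic square is supercyclic", arXiv:1209.1458 (2012), is what happens beyond $2$: *let $2<p\le\infty$; is there a weighted bilateral shift $T=T_{w,p}$ such that $T^n$ is cyclic for every $n\in\mathbb N$ and $T$ is not weakly supercyclic?* The answer is yes, for every such $p$, with one weight sequence serving all of them.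

**Theorem.** Let $\eta>0$. There is a sequence $w=(w_n)_{n\in\mathbb Z}$ of positive numbers with $\sup_n|w_n-1|\le\eta$ and $w_n\to1$ as $|n|\to\infty$ such that:

- **(A)** for every $p\in(2,\infty]$ and every $n\in\mathbb N$, $T_{w,p}^n$ is cyclic; moreover, one vector is cyclic for all $T_{w,p}^n$, $n\in\mathbb N$, and for all $m,n\in\mathbb N$ the direct sum of $m$ copies of $T_{w,p}^n$ is cyclic;
- **(B)** for every $p\in[1,\infty]$, $T_{w,p}$ is not weakly supercyclic.

## 3. The unweighted shift on a weighted space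

It is easier to keep the shift plain and put the weights into the norm. Let $\varphi:\mathbb Z\to[0,\infty)$ be even, and let $\beta_n=2^{\varphi(n)}\ge1$. Let $X_p$ be the space of sequences $u$ with $(\beta_nu_n)\in\ell_p(\mathbb Z)$ (in $c_0(\mathbb Z)$ if $p=\infty$), with norm $\|u\|_{(p)}=\|(\beta_nu_n)\|_p$, and let $(Su)_n=u_{n+1}$ as before.

The map $J:u\mapsto(\beta_nu_n)$ is an isometry of $X_p$ onto $\ell_p$ (or $c_0$), and $J\delta_n=\beta_ne_n$. Hence $JSJ^{-1}e_n=\beta_n^{-1}J\delta_{n-1}=(\beta_{n-1}/\beta_n)e_{n-1}$, so $S$ on $X_p$ is a copy of $T_{w,p}$ with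
$$w_n=\beta_{n-1}/\beta_n=2^{\varphi(n-1)-\varphi(n)} .$$
So we only study $S$ on $X_p$. For example, $\varphi=0$ gives the unweighted shift on $\ell_p$.

Fix $\theta\in(0,1]$ with $2^\theta\le1+\eta$. Our $\varphi$ will satisfy
$$|\varphi(n)-\varphi(n-1)|\le\theta\ \text{ for all }n,\qquad |\varphi(n)-\varphi(n-1)|\to0\ \text{ as }|n|\to\infty .\tag{2}$$
Then $|w_n-1|\le2^\theta-1\le\eta$ (note that $1-2^{-\theta}\le 2^\theta-1$), $w_n\to1$, and $\|S\|=\sup_n w_n\le2$ on every $X_p$. Consequently, for a polynomial $q(z)=\sum_ja_jz^j$,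
$$\|q(S)\|\le\sum_j|a_j|2^j\quad\text{on every }X_p .\tag{3}$$

We use three conventions. Finitely supported sequences are written as Laurent polynomials $\sum u_nz^n$; thus $\delta_t=z^t$, and $S$ is multiplication by $z^{-1}$. On the circle $|z|=1$ a Laurent polynomial with real coefficients satisfies $\overline{P(z)}=P(z^{-1})$; we use the bar in this sense also for identities between Laurent polynomials. Finally, $\|u\|_{(p)}$ is non-increasing in $p$, since $\ell_p$-norms are.

## 4. Summable ratios $a_r$ exclude weak supercyclicity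

Before designing $\varphi$, we find out what (B) asks of it. Suppose $\varphi$ satisfies (2); in particular $\varphi$ is $1$-Lipschitz. Fix $p\in[1,\infty]$ and $x\in X_p\setminus\{0\}$. Since $S$ is injective we may put
$$a_r=\frac{|x_r|}{\|S^rx\|_{(p)}}\qquad(r\ge1).$$
Note that $x_r=(S^rx)_0$. If $x_r\ne0$, the multiple of $S^rx$ with $0$-th coordinate equal to $1$ is $v_r=S^rx/x_r$, and $\|v_r\|_{(p)}=1/a_r$. So small $a_r$ means that on the slice $\{u_0=1\}$ the projective orbit is far away. As the sets $\{\sqrt n e_n\}$ and $\{n^2e_n\}$ showed, "far away" must be quantified before it says anything weakly.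

**Proposition 1.** If $\sum_{r\ge1}a_r^{1/2}<\infty$, then $x$ is not a weakly supercyclic vector for $S$ on $X_p$.

**Step 1 (a random functional).** We look for one functional $y\in X_p^*$ that is larger than $1$ in modulus on all $v_r$ with $r$ large, and that does not vanish on $\delta_1$. Let $\Lambda=\{r\ge1:x_r\neq0\}$. By Hahn–Banach choose $f_r\in X_p^*$, $r\in\Lambda$, with $\|f_r\|=1$ and $f_r(v_r)=\|v_r\|=1/a_r$. Let $e_1^*(u)=u_1$, which is bounded since $|u_1|\le\|u\|_{(p)}/\beta_1$. Let $\zeta_*$ and $\zeta_r$ $(r\in\Lambda)$ be independent random variables, uniformly distributed in the closed unit disc, and put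
$$y=\zeta_*e_1^*+\sum_{r\in\Lambda}a_r^{1/2}\zeta_rf_r .$$
The series converges absolutely in $X_p^*$ by hypothesis.

**Step 2 (it is large on the orbit with positive probability).** For $r\in\Lambda$, the term of index $r$ contributes $a_r^{1/2}\zeta_r\cdot a_r^{-1}$ to $y(v_r)$, so
$$y(v_r)=a_r^{-1/2}\zeta_r+g_r,$$
where $g_r$ depends only on the other random variables and is therefore independent of $\zeta_r$. If $|y(v_r)|\le1$, then $|\zeta_r+a_r^{1/2}g_r|\le a_r^{1/2}$, so $\zeta_r$ lies in a disc of radius $a_r^{1/2}$ whose center is independent of $\zeta_r$. Conditionally on the other variables this has probability at most $\pi a_r/\pi=a_r$. Hence $\mathbb P(|y(v_r)|\le1)\le a_r$.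

Since $\sum a_r^{1/2}<\infty$, also $a_r\to0$ and $\sum a_r<\infty$; choose $r_0\ge0$ with $\sum_{r>r_0}a_r<1$. By the union bound, with positive probability $|y(v_r)|>1$ for all $r\in\Lambda$ with $r>r_0$. Moreover $y(\delta_1)=\zeta_*+(\text{a term independent of }\zeta_*)$, which is nonzero almost surely, since $\zeta_*$ hits a given point with probability $0$. Fix a realization $y$ with both properties.

**Step 3 (a weakly open set that the orbit nearly misses).** Let
$$G=\{u\in X_p:\ |y(u)|<|u_0|\}.$$
The function $u\mapsto|u_0|-|y(u)|$ is weakly continuous, so $G$ is weakly open. It contains $\delta_0-\frac{y(\delta_0)}{y(\delta_1)}\delta_1$, where $y$ vanishes and the $0$-th coordinate is $1$, so $G\neq\emptyset$. Suppose $u=\lambda S^rx\in G$ with $r>r_0$. Then $|u_0|>|y(u)|\ge0$ and $u_0=\lambda x_r$, so $x_r\ne0$, $r\in\Lambda$ and $u=u_0v_r$. But then $|y(u)|=|u_0|\,|y(v_r)|>|u_0|$, a contradiction. Hence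
$$G\cap\{\lambda S^rx:\lambda\in\mathbb C,\ r\ge0\}\subseteq F:=\bigcup_{r=0}^{r_0}\mathbb C\,S^rx .$$

**Step 4 (conclusion).** Each line $\mathbb C S^rx$ is a norm-closed convex set, hence weakly closed, so the finite union $F$ is weakly closed. If the projective orbit were weakly dense, its intersection with the weakly open set $G$ would be weakly dense in $G$, whence $G\subseteq F$. But $G$ is nonempty and norm-open, whereas $F$ lies in a finite-dimensional subspace of the infinite-dimensional space $X_p$ and has empty interior. This is a contradiction. $\square$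

How can the weights make $a_r$ small? There are two ways, both coming from the inequality
$$\|S^rx\|_{(p)}\ge\beta_{m-r}|x_m|\qquad(m\in\mathbb Z),\tag{4}$$
which holds because $(S^rx)_{m-r}=x_m$.

**Lemma 2.** (a) There is a constant $M$, depending on $x$ and $p$ only, with $a_r\le M\,4^{-\varphi(r)}$ for all $r\ge1$. (b) If $r\ne r'$ are positive, then $a_ra_{r'}\le4^{-\varphi(r-r')}$.

*Proof.* (a) Fix $m$ with $x_m\neq0$. As $\varphi$ is even and $1$-Lipschitz, $\varphi(m-r)=\varphi(r-m)\ge\varphi(r)-|m|$, so $\beta_{m-r}\ge2^{-|m|}\beta_r$. Also $|x_r|\le\|x\|_{(p)}/\beta_r$. With (4),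
$$a_r\le\frac{\|x\|_{(p)}}{\beta_r}\cdot\frac{1}{2^{-|m|}\beta_r|x_m|}=M\,4^{-\varphi(r)},\qquad M=\frac{2^{|m|}\|x\|_{(p)}}{|x_m|}.$$
(b) If $x_rx_{r'}=0$ the left side is $0$. Otherwise apply (4) to $S^rx$ with $m=r'$ and to $S^{r'}x$ with $m=r$:
$$a_ra_{r'}\le\frac{|x_r|\,|x_{r'}|}{\beta_{r'-r}|x_{r'}|\cdot\beta_{r-r'}|x_r|}=4^{-\varphi(r-r')}.\qquad\square$$

By (a), positions $r$ where $\varphi(r)$ is large are harmless. By (b), two positions whose *difference* is at a place where $\varphi$ is large cannot both be dangerous. So (B) wants $\varphi$ large, at the positions themselves or at their mutual distances.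

## 5. One spike, then one polynomial

Now we look at what (A) asks. The vector will be built as a sum of finitely supported blocks. Suppose a finitely supported vector $y$ has been built, and we want to reach the target $\delta_t$. We look for a block $x'$ and a polynomial $q$ such that
$$\|x'\|\ \text{is tiny},\qquad q(S)x'\approx\delta_t,\qquad q(S)y\approx0.\tag{5}$$
Then $q(S)(y+x')\approx\delta_t$, and if all later blocks are tiny compared with $1/\|q(S)\|$, this survives in the limit.

**A spike.** The obvious choice is $x'=c\,\delta_{N+t}$ and $q(S)=c^{-1}S^N$ with $N$ large. Then $q(S)x'=\delta_t$ exactly. But $\|x'\|=c\,\beta_{N+t}$ and $\|q(S)\delta_m\|=c^{-1}\beta_{m-N}$. The product of the two is $\beta_{N+t}\beta_{m-N}\ge1$, so they cannot both be small. Making $\beta$ small is not the remedy: we want $\beta$ large for Lemma 2, and anyway a spike would put a multiple of a single $S^Nx$ near $\delta_t$, which is the behavior that (B) forbids.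

**A polynomial.** Spread the block out. Suppose $\beta=2^d$ on the window where the block lives and on its mirror image. Let $P=\sum_{j=0}^Da_jz^j$ have exactly $L\geq2$ nonzero coefficients, all $\pm1$, with $a_0,a_D\ne0$, and put
$$x'=c\,z^{t+N}P(z),\qquad q(S)=\frac1{Lc}S^NP(S).$$
Then $\|x'\|_{(p)}=c\,2^dL^{1/p}$ and $\|q(S)\delta_m\|_{(p)}=2^dL^{1/p}/(Lc)$, with product
$$4^d\,L^{2/p-1}.$$
For fixed $d$ this tends to $0$ as $L\to\infty$ exactly when $p>2$. So the size problem of the spike has disappeared, and this is the first place where $p>2$ enters.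

The trouble is now in the middle condition of (5). Since $S$ is multiplication by $z^{-1}$,
$$q(S)x'=\frac{z^t}{L}P(z)P(z^{-1})=z^t+\frac{z^t}{L}\sum_{0<|j|\le D}\rho_jz^j,$$
where the $\rho_j$ are the off-diagonal autocorrelations of $P$. The last one is $\rho_D=a_Da_0=\pm1$, and it can never vanish. So the error has norm at least $\beta_{t+D}/L$.

Compare this with what Lemma 2(b) wants. The block occupies a window of length about $D$, and (b) controls it only through $\beta$ at distances up to $D$. Take $t=0$, and suppose $\beta$ equals $2^H$ at distances up to $D$, apart from the first few. From (b) we will get bounds of the type $a_r^{1/2}\le2^{-H/2}$, to be summed over about $D$ points, so we want $D\,2^{-H/2}\le1$, that is $\beta_D\ge D^2$. But $L\le D+1$, so the error is at least $D^2/(D+1)\ge D/2$. Any plateau high enough for this use of (b) is too high for the autocorrelations.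

**Two polynomials.** What is needed is that the autocorrelations near the target vanish *exactly*, so that the weights there can be as large as we like. One polynomial cannot do it, but two can share the work. If $|P|^2+|Q|^2$ is constant on the circle, place $P$ at $N$ and $Q$ at $3N$. The autocorrelations cancel, and what remains is the cross-correlation of $P$ and $Q$, which lands near $\pm2N$. There we may lower the weight to $2^d$ again, so this error has only to be small on the average.

Here is the smallest instance. Let $P=1+z$, $Q=1-z$. Then $|P|^2=2+z+z^{-1}$ and $|Q|^2=2-z-z^{-1}$, with sum $4$. With $x'=c(z^N+z^{N+1}+z^{3N}-z^{3N+1})$ and $q(S)=\frac1{4c}(S^N+S^{N+1}+S^{3N}-S^{3N+1})$, the terms $z$ and $z^{-1}$ in $4q(S)x'$ each arise twice, with opposite signs, and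
$$q(S)x'=1+\tfrac14\big(z^{-2N+1}-z^{-2N-1}+z^{2N-1}-z^{2N+1}\big).$$

## 6. Rudin–Shapiro polynomials with sparse exponents

We need long pairs of this kind whose cross-correlation is small in $\ell_p$ for $p>2$. Put $P_0=Q_0=1$ and
$$P_{s+1}=P_s+z^{4^s}Q_s,\qquad Q_{s+1}=P_s-z^{4^s}Q_s .$$
Thus $P_1=1+z$, $Q_1=1-z$, $P_2=1+z+z^4-z^5$, $Q_2=1+z-z^4+z^5$.

**Step 1 (degrees, coefficients, and constancy).** Let $\omega_s=(4^s-1)/3<4^s/3$. Then $\omega_0=0$ and $4^s+\omega_s=\omega_{s+1}$, so by induction $\deg P_s,\deg Q_s\le\omega_s$. Since $\omega_s<4^s$, the two summands in each recursion have disjoint supports, so each of $P_s,Q_s$ has exactly $2^s$ nonzero coefficients, all $\pm1$. By the parallelogram law, on $|z|=1$ we have $|P_{s+1}|^2+|Q_{s+1}|^2=2(|P_s|^2+|Q_s|^2)$, and therefore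
$$|P_s|^2+|Q_s|^2=2^{s+1}.\tag{6}$$

**Step 2 (recursion for the correlations).** Put
$$A_s=|P_s|^2-2^s=2^s-|Q_s|^2,\qquad C_s=P_s\overline{Q_s};$$
the two expressions for $A_s$ agree by (6). These are Laurent polynomials supported in $[-\omega_s,\omega_s]$. Expanding, and using (6),
$$|P_{s+1}|^2=|P_s|^2+|Q_s|^2+z^{-4^s}P_s\overline{Q_s}+z^{4^s}\overline{P_s}Q_s=2^{s+1}+z^{-4^s}C_s+z^{4^s}\overline{C_s},$$
$$P_{s+1}\overline{Q_{s+1}}=|P_s|^2-|Q_s|^2-z^{-4^s}P_s\overline{Q_s}+z^{4^s}\overline{P_s}Q_s .$$
Since $|P_s|^2-|Q_s|^2=2A_s$, this says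
$$A_{s+1}=z^{-4^s}C_s+z^{4^s}\overline{C_s},\qquad C_{s+1}=2A_s-z^{-4^s}C_s+z^{4^s}\overline{C_s}.$$
Here the sparse exponents pay off: the summands are supported in $[-4^s-\omega_s,-4^s+\omega_s]$, $[-\omega_s,\omega_s]$ and $[4^s-\omega_s,4^s+\omega_s]$, which are pairwise disjoint because $2\omega_s<4^s$. So coefficients never add up.

**Step 3 (the largest coefficient).** Let $\alpha_s,\gamma_s$ be the maximal moduli of the coefficients of $A_s,C_s$. By disjointness,
$$\alpha_{s+1}=\gamma_s,\qquad\gamma_{s+1}=\max(2\alpha_s,\gamma_s).$$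
From $A_0=0$ and $C_0=1$ we get $\gamma_0=\gamma_1=1$, and $\gamma_{s+1}=\max(2\gamma_{s-1},\gamma_s)$ for $s\ge1$. Induction gives $\gamma_s\le2^{s/2}$, since $2\cdot2^{(s-1)/2}=2^{(s+1)/2}$. As a check, $C_1=z-z^{-1}$ and
$$C_2=2z+2z^{-1}-z^{-3}+z^{-5}+z^3-z^5,$$
with largest coefficient $2=2^{2/2}$.

**Step 4 (the $\ell_p$ bound).** Since $|C_s|=|P_s||Q_s|\le\frac12(|P_s|^2+|Q_s|^2)=2^s$ on the circle, Parseval shows that the $\ell_2$-norm of the coefficients of $C_s$ is at most $2^s$. Writing $L=2^s$, for $2<p<\infty$ we obtain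
$$\sum_j|\widehat{C_s}(j)|^p\le\gamma_s^{p-2}\sum_j|\widehat{C_s}(j)|^2\le L^{(p-2)/2+2}.\tag{7}$$
The error in the block will be about $L^{-1}C_s$. By (7) its $\ell_p$-norm is at most $L^{-1}L^{(p-2)/(2p)+2/p}=L^{-(p-2)/(2p)}$, which tends to $0$ precisely because $p>2$. This is the second place where $p>2$ enters.

## 7. The weight: plateaus with three dips per stage

Put $\theta_k=\theta/k$ and $p_k=2+1/k$. In stage $k$ we work with the exponent $p_k$, which lies below any given $p>2$ for all large $k$. Slopes $\theta_k\to0$ will give (2).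

Let $(t_k,n_k,l_k)_{k\ge1}$ be a sequence in $\mathbb Z\times\mathbb N\times\mathbb N$ containing every triple infinitely often. In stage $k$ the target is $\delta_{t_k}$, the polynomial must be one in $S^{n_k}$, and the block is added to the vector number $l_k$, while vectors with other numbers must be sent near $0$.

Put $R_0=H_0=0$, $\varphi(0)=0$, and $y_0^{(l)}=0$ for all $l\in\mathbb N$. Suppose the stages before $k$ are done. So $\varphi$ is defined on $[-R_{k-1},R_{k-1}]$ with $\varphi(\pm R_{k-1})=H_{k-1}$; the vectors $y_{k-1}^{(l)}$, finitely many of them nonzero, are supported in $[-R_{k-1},R_{k-1}]$; and polynomials $q_j$ and numbers $K_j$, $j<k$, are given. Write $R=R_{k-1}$, $t=t_k$, $n=n_k$.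

**Step 1 (choice of the parameters).** The order of the choices is essential. We choose successively:

1. the block size and the depth of the dips: $\varepsilon_k=2^{-k}/(1+\max_{j<k}K_j)$ (the maximum being $0$ for $k=1$), and $d=d_k\in\mathbb N$ with
$$(2R+1)2^{-d}\le2^{-k};\tag{8}$$
2. the length of the polynomials: $s=s_k$ so large that, with $L=2^s$,
$$2\cdot2^dL^{-(p_k-2)/(2p_k)}\le2^{-k-1},\qquad \max_l\|y_{k-1}^{(l)}\|_{\ell_1}\,4^d(2L)^{2/p_k-1}\varepsilon_k^{-1}\le2^{-k-1},\tag{9}$$
which is possible since $p_k>2$ makes both exponents of $L$ negative;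
3. the half-width of the windows: $V_k=n\omega_s+R+|t|$;
4. the plateau and the position: an integer $H_k\ge\max(H_{k-1},d_k,2k)$, with $N_k$ the least multiple of $n$ satisfying
$$N_k\ge10\,(V_k+R+H_k/\theta_k),\tag{10}$$
where $H_k$ is so large that
$$4N_k2^{-H_k/2}\le2^{-k}.\tag{11}$$

The last choice is possible because $N_k\le10(V_k+R+H_k/\theta_k)+n$ grows only linearly in $H_k$. Note that (8) also gives $2^{-d_k}\le2^{-k}$. Put $R_k=4N_k$.

**Step 2 (the weight on the new piece).** The profile of $\varphi$ climbs from $H_{k-1}$ to the plateau $H_k$ with slope $\theta_k$, and dips to depth $d_k$ on three windows around $N_k$, $2N_k$, $3N_k$. Let $\mathcal I_k=\bigcup_{i=1}^3[iN_k-V_k,\,iN_k+V_k]$ and, for $R_{k-1}\le r\le R_k$,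
$$\varphi(r)=\varphi(-r)=\min\big\{H_{k-1}+\theta_k(r-R_{k-1}),\ \ H_k,\ \ d_k+\theta_k\operatorname{dist}(r,\mathcal I_k)\big\}.$$
By (10), $\mathcal I_k\subset[R_{k-1},R_k]$, and the three windows are disjoint.

**Step 3 (checks on the weight).** We verify that the pieces fit together and record the two values needed later.

*At $r=R_{k-1}$:* $\operatorname{dist}(r,\mathcal I_k)\geq N_k-V_k-R\ge H_k/\theta_k$, so the third term is at least $H_k\ge H_{k-1}$. The first term equals $H_{k-1}$, and so does the minimum, as required.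

*At $r=R_k=4N_k$:* the first term is at least $\theta_k(4N_k-R)\ge H_k$ and the third is at least $\theta_k(N_k-V_k)\ge H_k$, so the value is $H_k$.

*On the windows:* for $r\in\mathcal I_k$ the first term is at least $\theta_k(N_k-V_k-R)\ge H_k\ge d_k$ and the third is $d_k$. Hence
$$\varphi=d_k\quad\text{on }\mathcal I_k\cup(-\mathcal I_k).\tag{12}$$

*At short distances:* for $R_{k-1}\le r\le2V_k$ we have $\operatorname{dist}(r,\mathcal I_k)\ge N_k-3V_k\ge H_k/\theta_k$, so the third term is at least $H_k$ and
$$\varphi(r)=\min\{H_{k-1}+\theta_k(r-R_{k-1}),\,H_k\}\qquad(R_{k-1}\le r\le2V_k).\tag{13}$$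

*Slopes:* as a minimum of $\theta_k$-Lipschitz functions, $\varphi$ is $\theta_k$-Lipschitz on $[R_{k-1},R_k]$. Since $\theta_k\le\theta$, $\theta_k\to0$, and the pieces agree at the integers $\pm R_k$, condition (2) holds. Clearly $\varphi\ge0$ and $\varphi$ is even.

**Step 4 (the block and the polynomial).** With $P=P_s$, $Q=Q_s$, $N=N_k$, put
$$x_k'=c\,z^t\big(z^NP(z^n)+z^{3N}Q(z^n)\big),\qquad c=\varepsilon_k2^{-d}(2L)^{-1/p_k},$$
$$q_k(S)=\frac1{2Lc}\big(S^NP(S^n)+S^{3N}Q(S^n)\big).$$
Since $n\mid N$, $q_k(S)$ is a polynomial in $S^{n_k}$. Let $K_k=\sum_j|a_j|2^j$ where $q_k=\sum_ja_jz^j$; by (3), $\|q_k(S)\|\le K_k$ on every $X_p$. Put $y_k^{(l_k)}=y_{k-1}^{(l_k)}+x_k'$ and $y_k^{(l)}=y_{k-1}^{(l)}$ for $l\ne l_k$. The support of $x_k'$ lies in $[N+t,\,N+t+n\omega_s]\cup[3N+t,\,3N+t+n\omega_s]\subset\mathcal I_k$, because $|t|+n\omega_s\le V_k$. So all $y_k^{(l)}$ are supported in $[-R_k,R_k]$, and stage $k$ is complete.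

## 8. Cyclicity of all powers and of their direct sums

First we check the three requirements (5) for the block of stage $k$, in the norm of $X_{p_k}$.

**Step 1 (the block is tiny).** $x_k'$ has $2L$ nonzero coefficients of modulus $c$, located in $\mathcal I_k$, where $\beta=2^d$ by (12). Hence
$$\|x_k'\|_{(p_k)}=c\,2^d(2L)^{1/p_k}=\varepsilon_k .$$

**Step 2 (the polynomial sends the block near the target).** The operator $q_k(S)$ is multiplication by $\frac1{2Lc}\big(z^{-N}\overline{P(z^n)}+z^{-3N}\overline{Q(z^n)}\big)$. Multiplying out, and using (6) at the point $z^n$, that is $|P(z^n)|^2+|Q(z^n)|^2=2L$,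
$$q_k(S)x_k'=z^t+\frac{z^t}{2L}\big(z^{-2N}C_s(z^n)+z^{2N}\overline{C_s}(z^n)\big).$$
The error lies in $\pm2N+[-|t|-n\omega_s,\,|t|+n\omega_s]\subset\pm[2N-V_k,\,2N+V_k]$, the middle window and its mirror image, where $\beta=2^d$. The two parts have disjoint supports, so by (7) the error has norm at most
$$\Big(2\cdot2^{dp_k}(2L)^{-p_k}L^{(p_k-2)/2+2}\Big)^{1/p_k}\le2\cdot2^d\,L^{-1+\frac{p_k-2}{2p_k}+\frac2{p_k}}=2\cdot2^dL^{-(p_k-2)/(2p_k)}\le2^{-k-1},$$
the last inequality being the first part of (9). Near the target itself there is no error at all, so the size of $\beta$ there was irrelevant.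

**Step 3 (the polynomial nearly kills the past).** Let $|m|\le R$. Then $q_k(S)z^m$ has $2L$ nonzero coefficients of modulus $1/(2Lc)$, located in $[m-N-n\omega_s,\,m-N]\cup[m-3N-n\omega_s,\,m-3N]\subset-\mathcal I_k$, because $|m|+n\omega_s\le V_k$. Since $y_{k-1}^{(l)}$ is supported in $[-R,R]$, for every $l$
$$\|q_k(S)y_{k-1}^{(l)}\|_{(p_k)}\le\|y_{k-1}^{(l)}\|_{\ell_1}\frac{2^d(2L)^{1/p_k}}{2Lc}=\|y_{k-1}^{(l)}\|_{\ell_1}\,4^d(2L)^{2/p_k-1}\varepsilon_k^{-1}\le2^{-k-1},$$
by the definition of $c$ and the second part of (9).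

**Step 4 (passing to the limit).** Let $2<p\le\infty$ and choose $k_0$ with $p_{k_0}\le p$. For $k\ge k_0$ we have $p_k\le p$, hence $\|\cdot\|_{(p)}\le\|\cdot\|_{(p_k)}$, and Steps 1–3 hold in the norm of $X_p$. In particular $\|x_k'\|_{(p)}\le\varepsilon_k\le2^{-k}$, so
$$x^{(l)}:=\sum_{k:\,l_k=l}x_k'$$
converges in $X_p$; it is the same sequence for all $p>2$. Let $k\ge k_0$. By Steps 2 and 3, $q_k(S)y_k^{(l)}$ is within $2^{-k}$ of $\delta_{t_k}$ if $l=l_k$, and within $2^{-k}$ of $0$ if $l\ne l_k$. The tail $x^{(l)}-y_k^{(l)}$ is a sum of blocks $x_j'$ with $j>k$, and $K_k\varepsilon_j\le2^{-j}$ for $j>k$ by the choice of $\varepsilon_j$. Therefore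
$$\|q_k(S)(x^{(l)}-y_k^{(l)})\|_{(p)}\le K_k\sum_{j>k}\varepsilon_j\le\sum_{j>k}2^{-j}=2^{-k}.$$
Altogether
$$\|q_k(S)x^{(l_k)}-\delta_{t_k}\|_{(p)}\le2^{1-k},\qquad\|q_k(S)x^{(l)}\|_{(p)}\le2^{1-k}\quad(l\ne l_k).\tag{14}$$

**Step 5 (cyclicity).** Fix $m,n\in\mathbb N$, and let $1\le l\le m$ and $t\in\mathbb Z$. For the infinitely many $k$ with $(t_k,n_k,l_k)=(t,n,l)$, the operator $q_k(S)$ is a polynomial in $S^n$. By (14), applying it to each coordinate of $(x^{(1)},\dots,x^{(m)})$ gives vectors converging, along these $k$, to $(0,\dots,0,\delta_t,0,\dots,0)$ with $\delta_t$ in place $l$. So the closed span of the orbit of $(x^{(1)},\dots,x^{(m)})$ under the direct sum of $m$ copies of $S^n$ contains all these vectors. Finite combinations of the $\delta_t$ are dense in $X_p$, so the closed span is the whole space. For $m=1$ we see that the single vector $x^{(1)}$ is cyclic for every $S^n$. This proves (A). $\square$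

## 9. Summability of $a_r^{1/2}$ for every vector

Let $p\in[1,\infty]$ and $x\in X_p\setminus\{0\}$ be arbitrary, with $a_r$ and $M$ as in Section 4. We prove
$$\sum_{r\ge1}a_r^{1/2}<\infty .\tag{15}$$
By Proposition 1 no $x\neq0$ is then weakly supercyclic, and $x=0$ trivially is not, so (B) follows. We bound the sum over $R_{k-1}<r\le R_k$ for each $k$. Since $2^a-1\ge a\ln2$ for $a\geq0$, we have
$$\sum_{j\ge1}2^{-\theta_kj}=\frac1{2^{\theta_k}-1}\le\frac2{\theta_k},\qquad\sum_{j\ge1}2^{-\theta_kj/2}\le\frac3{\theta_k}.\tag{16}$$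

**Step 1 (outside the windows).** Here positions have large $\varphi$, and Lemma 2(a) suffices: $a_r^{1/2}\le M^{1/2}2^{-\varphi(r)}$. Now $\varphi(r)$ is a minimum of three terms, so $2^{-\varphi(r)}$ is at most the sum of the three corresponding powers. The first term gives a geometric series starting at level $H_{k-1}$. The second gives at most $4N_k$ times $2^{-H_k}$. For the third, $\operatorname{dist}(r,\mathcal I_k)$ is a positive integer for $r\notin\mathcal I_k$, and each positive integer $j$ is the distance of at most $6$ points, namely points of the form $iN_k\pm(V_k+j)$. With (16),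
$$\sum_{\substack{R_{k-1}<r\le R_k\\ r\notin\mathcal I_k}}a_r^{1/2}\le M^{1/2}\Big(\frac2{\theta_k}2^{-H_{k-1}}+4N_k2^{-H_k}+\frac{12}{\theta_k}2^{-d_k}\Big).$$

**Step 2 (inside one window).** Let $I$ be one of the three intervals of $\mathcal I_k$. Lemma 2(a) gives only $a_r^{1/2}\le M^{1/2}2^{-d_k}$ there, and $d_k$ was chosen before the window length $2V_k+1$, so summing this over $I$ is useless. We combine it with Lemma 2(b). Let $r^*\in I$ maximize $a_r$ over $I$.

The points $r\in I$ with $|r-r^*|\le R_{k-1}$ number at most $2R_{k-1}+1$. For them (a) and (12) give $a_r^{1/2}\le M^{1/2}2^{-d_k}$, so by (8) their total is at most $M^{1/2}2^{-k}$.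

The other $r\in I$ satisfy $R_{k-1}<|r-r^*|\le2V_k$. By maximality and (b), $a_r^2\le a_ra_{r^*}\le4^{-\varphi(r-r^*)}$, so $a_r^{1/2}\le2^{-\varphi(r-r^*)/2}$. Each distance $j$ occurs at most twice. By (13), where no dip occurs, and then (16),
$$\sum_{\substack{r\in I\\|r-r^*|>R_{k-1}}}a_r^{1/2}\le2\sum_{j=R_{k-1}+1}^{2V_k}2^{-\varphi(j)/2}\le2\Big(\frac3{\theta_k}2^{-H_{k-1}/2}+2V_k2^{-H_k/2}\Big)\le\frac6{\theta_k}2^{-H_{k-1}/2}+2\cdot2^{-k},$$
where the last inequality uses $2V_k\le4N_k$ and (11). It is here that the plateau had to be high at all distances between $R_{k-1}$ and $2V_k$ up to the initial climb, which is why a single polynomial could not be used.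

**Step 3 (summation over the stages).** The contribution of stage $k$ is at most the bound of Step 1 plus three times that of Step 2. We have $H_{k-1}\ge2(k-1)$, hence $2^{-H_{k-1}}\le2^{-H_{k-1}/2}\le2^{-(k-1)}$; also $2^{-d_k}\le2^{-k}$, $1/\theta_k=k/\theta$, and $4N_k2^{-H_k}\le4N_k2^{-H_k/2}\le2^{-k}$. So every term is at most a constant (depending on $M$ and $\theta$) times $k\,2^{-k}$, and (15) follows. This proves (B) and the Theorem. $\blacksquare$

Hence for every $2<p\le\infty$ there exists a weighted bilateral shift $T=T_{w,p}$ with $T^n$ cyclic for all $n\in\mathbb N$ and $T$ not weakly supercyclic. In particular, for every $p>2$, cyclicity of all powers, and even cyclicity of all finite direct sums $T^n\oplus\dots\oplus T^n$ with a common cyclic vector for all $T^n$, does not imply weak supercyclicity. So the criterion of Fact 2 fails there.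

## 10. The range $p\le2$, compact perturbations, and the inverse

**The range of exponents is sharp.** For the sequence $w$ constructed above, $T_{w,p}$ is weakly supercyclic for no $p\in[1,\infty]$, while
$$\{p\in[1,\infty]:\ T_{w,p}^n\text{ is cyclic for all }n\in\mathbb N\}=(2,\infty].$$
For $1\le p\le2$, Fact 2 and (B) show that $T_{w,p}^2$ is not cyclic. The computation of Section 1 gives it directly: since $\beta\ge1$ we have $X_p\subset\ell_p\subset\ell_2$ with $\|u\|_2\le\|u\|_{(p)}$, so for $0\ne x\in X_p$ the functional (1) is bounded and nonzero on $X_p$ and vanishes on every $S^{2j}x$. The range $p>2$ in (A) cannot be enlarged.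

The same idea handles $T\oplus T$. Let $p\le2$ and $0\ne(x,y)\in X_p\oplus X_p$. The formula
$$(u,v)\mapsto\sum_n\big(u_ny_{-n}-v_nx_{-n}\big)$$
defines a nonzero continuous functional. On $(S^jx,S^jy)$, $j\ge0$, it equals $\sum_nx_{n+j}y_{-n}-\sum_ny_{n+j}x_{-n}$, and the substitution $n\mapsto-n-j$ in the second sum turns it into the first. So the functional vanishes on the whole orbit, and $T\oplus T$ is not cyclic.

**The examples are small compact perturbations of the unweighted shift.** Let $U$ be the unweighted shift, $Ue_n=e_{n-1}$. Then $(T_{w,p}-U)e_n=(w_n-1)e_{n-1}$. The norm of such an operator is the supremum of the moduli of its weights, so $\|T_{w,p}-U\|\le\eta$. Cutting the weights off to $|n|\le N$ gives finite-rank operators at distance $\sup_{|n|>N}|w_n-1|\to0$, so $T_{w,p}-U$ is compact. Since $w_n\ge2^{-\theta}$ for all $n$, the operators $T_{w,p}$ are invertible. Thus operators with the properties of the Theorem exist as arbitrarily small compact perturbations of the unweighted bilateral shift.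

**The inverse has the same properties.** Since $\varphi$ is even, the reflection $(\mathcal Ru)_n=u_{-n}$ is an isometry of $X_p$ with $\mathcal R^2=1$, and
$$(\mathcal RS\mathcal Ru)_n=(S\mathcal Ru)_{-n}=(\mathcal Ru)_{-n+1}=u_{n-1}=(S^{-1}u)_n .$$
So $S^{-1}=\mathcal RS\mathcal R$ is conjugate to $S$ by an isometry that is given by the same formula for all $p$. Hence $T_{w,p}^{-1}$ also satisfies (A) and (B).
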